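\title{Counting bands: an obstruction to bi-Lipschitz equivalence of Sturmian spectra}

\begin{abstract}
Let $\Sigma_{a,\lambda}$ be the spectrum of the Sturmian Hamiltonian with coupling $\lambda>0$ and frequency $[0;a_1,a_2,\dots]$, and let $S$ be the left shift on sequences $a=(a_1,a_2,\dots)$. A conjecture posed by Cao and Qu asserts that $\Sigma_{a,\lambda}$ is always mapped onto $\Sigma_{Sa,\lambda}$ by a $C^1$-diffeomorphism between neighborhoods. We disprove it for every $\lambda>0$: if $\limsup_n (\log a_{n+1})/q_n>7\log(4+\lambda)$, where $q_n$ is the denominator of $[0;a_1,\dots,a_n]$, there is not even a bi-Lipschitz bijection between the two spectra. When the upper limit is infinite, which holds on a dense $G_\delta$ set of sequences, the spectra $\Sigma_{S^ma,\lambda}$, $m\ge 0$, are pairwise not bi-H\"older homeomorphic, and we classify the spectra in the tail class of $a$. The obstruction is the number of bands of a periodic approximant.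
\end{abstract}

\section{Introduction}

Let $\mathbb N=\{1,2,3,\dots\}$. The continued fraction expansion $\alpha=[0;a_1,a_2,a_3,\dots]$ is a bijection between the irrational numbers in $(0,1)$ and the sequences $a=(a_1,a_2,\dots)\in\mathbb N^{\mathbb N}$; we write $\alpha_a$ for the number with sequence $a$, and $q_n=q_n(a)$ for the denominator of $[0;a_1,\dots,a_n]$. Let $(\Delta\psi)_m=\psi_{m+1}+\psi_{m-1}$ on $\ell^2(\mathbb Z)$. For $\lambda>0$ and $\theta\in[0,1)$ the \emph{Sturmian Hamiltonian} is
\[
H_{\alpha,\lambda,\theta}=\Delta+v^{\alpha,\theta},\qquad v^{\alpha,\theta}_m=\lambda\,\chi_{[1-\alpha,1)}(m\alpha+\theta\bmod 1),\quad m\in\mathbb Z .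
\]
The potential records the visits of an orbit of the rotation by $\alpha$ to an arc of length $\alpha$. The operator is bounded and self-adjoint, and since $\|\Delta\|\le2$ and $0\le v^{\alpha,\theta}\le\lambda$, its spectrum is a compact subset of $[-2,2+\lambda]$. The spectrum does not depend on $\theta$ (see Corollary~\ref{cor:phase}); for $\alpha=\alpha_a$ we denote it by $\Sigma_{a,\lambda}$. Let $S(a_1,a_2,a_3,\dots)=(a_2,a_3,\dots)$ be the left shift. The following conjecture is posed in \cite{CQ}.

\begin{quote}
\textbf{Conjecture.} For every $a\in\mathbb N^{\mathbb N}$ and every $\lambda>0$ there are open sets $U\supset\Sigma_{a,\lambda}$ and $V\supset\Sigma_{Sa,\lambda}$ in $\mathbb R$ and a $C^1$-diffeomorphism $f:U\to V$ with $f(\Sigma_{a,\lambda})=\Sigma_{Sa,\lambda}$.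
\end{quote}

The guess is a natural one. The sequence of zeros and ones that defines the potential for $a$ is obtained from the one for $Sa$ by the substitution $0\mapsto 0^{a_1-1}1$, $1\mapsto 0^{a_1-1}10$ (Remark~\ref{rem:subst}). The two potentials are therefore assembled by the same rule from different bricks, and one may expect the two spectra to differ by a smooth change of the energy variable. A diffeomorphism as in the conjecture is bi-Lipschitz on the spectra (Lemma~\ref{lem:reg}), so the conjecture would make every bi-Lipschitz invariant of $\Sigma_{a,\lambda}$, such as its Hausdorff or box dimension, depend only on the tail of $a$. The simplest cases agree with it. For constant $a$ we have $Sa=a$. For $a=(2,1,1,1,\dots)$ we have $\alpha_{Sa}=1-\alpha_a$, and $f(E)=\lambda-E$ maps one spectrum onto the other (Lemma~\ref{lem:reflect}).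

The assertion for all $a$, however, is false. A map $g$ between subsets of $\mathbb R$ is \emph{$(C,\gamma)$-H\"older} if $|g(x)-g(y)|\le C|x-y|^\gamma$ for all $x,y$. A bijection $f$ is \emph{bi-H\"older} if $f$ and $f^{-1}$ are H\"older, each with its own constants $C,\gamma>0$, and \emph{bi-Lipschitz} if both exponents equal $1$.

\begin{theorem}\label{thm:lip}
Let $\lambda>0$ and let $a\in\mathbb N^{\mathbb N}$ satisfy
\begin{equation}\label{eq:lip}
\limsup_{n\to\infty}\frac{\log a_{n+1}}{q_n(a)}>7\log(4+\lambda).
\end{equation}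
Then there is no bi-Lipschitz bijection $\Sigma_{a,\lambda}\to\Sigma_{Sa,\lambda}$. In particular there are no open sets $U\supset\Sigma_{a,\lambda}$, $V\supset\Sigma_{Sa,\lambda}$ and $C^1$-diffeomorphism $f:U\to V$ with $f(\Sigma_{a,\lambda})=\Sigma_{Sa,\lambda}$.
\end{theorem}

One sequence refutes the conjecture for all $\lambda>0$ at once: put $a_1=a_2=1$ and $a_{n+1}=\lceil e^{nq_n}\rceil$ for $n\ge2$. Then $(\log a_{n+1})/q_n\ge n$, so \eqref{eq:lip} holds for every $\lambda$. This sequence satisfies the stronger condition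
\begin{equation}\label{eq:hol}
\limsup_{n\to\infty}\frac{\log a_{n+1}}{q_n(a)}=\infty ,
\end{equation}
which does not involve $\lambda$. In the product topology of $\mathbb N^{\mathbb N}$ condition \eqref{eq:hol} defines a dense $G_\delta$ set. Indeed, this set is $\bigcap_{k,l\ge1}\bigcup_{n\ge l}\{a:\log a_{n+1}>kq_n(a)\}$. Each set in braces depends on finitely many coordinates and is therefore open; each union is dense, because after any prescribed prefix one can choose a later entry as large as required; and Baire's theorem applies. Call $b$ \emph{tail-equivalent} to $a$ if $S^lb=S^ka$ for some $k,l\ge0$.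

\begin{theorem}\label{thm:hol}
Let $a\in\mathbb N^{\mathbb N}$ satisfy \eqref{eq:hol}. Then for every $\lambda>0$ the following hold.
\begin{enumerate}
\item[(a)] The spectra $\Sigma_{S^ma,\lambda}$, $m=0,1,2,\dots$, are pairwise not bi-H\"older homeomorphic, whatever the exponents.
\item[(b)] Let $b$ be tail-equivalent to $a$. The following are equivalent: \emph{(i)} there is a bi-H\"older bijection $\Sigma_{a,\lambda}\to\Sigma_{b,\lambda}$; \emph{(ii)} there is a $C^1$-diffeomorphism between neighborhoods that maps $\Sigma_{a,\lambda}$ onto $\Sigma_{b,\lambda}$; \emph{(iii)} $\alpha_b\in\{\alpha_a,1-\alpha_a\}$. In case \emph{(iii)}, $\Sigma_{b,\lambda}=\Sigma_{a,\lambda}$ or $\Sigma_{b,\lambda}=\lambda-\Sigma_{a,\lambda}$.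
\end{enumerate}
\end{theorem}

The substitution preserves the rule of assembly but changes lengths, and lengths can be counted in the spectrum. If $a_{n+1}$ is very large, the potential consists of long stretches of period $q_n$ separated by single defects. At resolution about $1/a_{n+1}$ the spectrum then looks like the spectrum of a periodic operator, which is a union of $q_n$ intervals, together with at most $2q_n$ points caused by the defects (Section~\ref{sec:approx}). The intervals and the gaps between them are not smaller than a constant times $(4+\lambda)^{-7q_n}$ (Section~\ref{sec:geom}). The sequence $Sa$ meets the same large entry after the prefix $(a_2,\dots,a_n)$, so at the same resolution its spectrum shows a smaller number of intervals, namely the numerator of $[0;a_1,\dots,a_n]$. A bi-H\"older map with fixed constants must match the intervals when the resolution is fine enough (Section~\ref{sec:count}). Section~\ref{sec:example} carries this out by hand for two intervals against one, and Section~\ref{sec:proofs} contains the proofs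 of the theorems.

Throughout, $\lambda>0$ is fixed and $\Lambda=4+\lambda$.

\section{Continuants, standard words and transfer matrices}\label{sec:prelim}

\subsection{Continuants}
For a finite word $x=(x_1,\dots,x_m)$ of positive integers let
\[
\Pi(x)=\begin{pmatrix}x_1&1\\1&0\end{pmatrix}\cdots\begin{pmatrix}x_m&1\\1&0\end{pmatrix},\qquad \Pi(\emptyset)=I,
\]
and let the \emph{continuant} $K(x)$ be the upper left entry of $\Pi(x)$; thus $K(\emptyset)=1$ and $K(x)\ge1$. Let $x^-$ be $x$ with its last letter removed, and put $K(x^-)=0$ for $x=\emptyset$. Each factor maps $e_2$ to $e_1$ and has second row $e_1^T$. Hence the first row of $\Pi(x)$ is $(K(x),K(x^-))$, and for $m\ge1$ the first column is $(K(x_1,\dots,x_m),K(x_2,\dots,x_m))^T$. Multiplying the first row of $\Pi(u)$ by the first column of $\Pi(x)$ gives, for any word $u$ and $m\ge1$,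
\begin{equation}\label{eq:K1}
K(u,x_1,\dots,x_m)=K(u)\,K(x_1,\dots,x_m)+K(u^-)\,K(x_2,\dots,x_m).
\end{equation}
Splitting off the first letter, or the last letter, by \eqref{eq:K1} and using induction on $m$, we obtain for $m\ge1$
\begin{equation}\label{eq:K2}
\frac{K(x_2,\dots,x_m)}{K(x_1,\dots,x_m)}=[0;x_1,\dots,x_m],\qquad \frac{K(x_1,\dots,x_m)}{K(x_1,\dots,x_{m-1})}=[x_m;x_{m-1},\dots,x_1].
\end{equation}
The first fraction is in lowest terms because $\det\Pi(x)=\pm1$. Thus $q_n(a)=K(a_1,\dots,a_n)$, with $q_0=1$, $q_1=a_1$ and $q_{n+1}=a_{n+1}q_n+q_{n-1}$ for $n\ge1$; in particular $q_0\le q_1<q_2<\cdots$. By \eqref{eq:K2}, removing the first or the last letter does not increase a continuant, so \eqref{eq:K1} gives for every nonempty $x$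
\begin{equation}\label{eq:K3}
K(x)\le K(u,x)\le 2K(u)K(x),\qquad\text{and}\qquad K(x)<K(u,x)\ \text{ if }u\ne\emptyset .
\end{equation}

\subsection{Standard words}
Let $\alpha=\alpha_a$. The \emph{characteristic word} of $\alpha$ is the one-sided sequence $c_\alpha=(\chi_{[1-\alpha,1)}(m\alpha\bmod1))_{m\ge1}$, so that $\lambda c_\alpha$ is the right half of $v^{\alpha,0}$. The \emph{standard words} over $\{0,1\}$ are
\[
s_0=0,\qquad s_1=0^{a_1-1}1,\qquad s_{k+1}=s_k^{a_{k+1}}s_{k-1}\quad(k\ge1).
\]
Their lengths obey the recursion of the denominators, so $|s_k|=q_k$. We use the classical fact that \emph{each $s_k$, $k\ge1$, is a prefix of $c_\alpha$}; see \cite[Prop.~2.2.24]{Lot} and \cite{BIST}.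

\begin{remark}\label{rem:subst}
Let $s'_k$ be the standard words of $Sa$, and let $\phi$ be the substitution $0\mapsto s_1$, $1\mapsto s_1s_0$. Then $\phi(s'_0)=s_1$ and $\phi(s'_1)=s_1^{a_2-1}s_1s_0=s_2$, and the recursions give $\phi(s'_k)=s_{k+1}$ for all $k\ge0$. Hence $\phi$ maps the characteristic word of $\alpha_{Sa}$ to that of $\alpha_a$. The corresponding words have different lengths: $|s'_{n-1}|=K(a_2,\dots,a_n)<K(a_1,\dots,a_n)=|s_n|$ for $n\ge2$, by \eqref{eq:K3}.
\end{remark}

A \emph{window} of length $\ell$ of a sequence $v$ is a word $(v_m,\dots,v_{m+\ell-1})$. It \emph{occurs} in $v'$ if it is also a window of $v'$. The next two lemmas describe the windows of a Sturmian potential.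

\begin{lemma}\label{lem:windows}
For all $\theta,\theta'\in[0,1)$, every window of $v^{\alpha,\theta}$ occurs in $(v^{\alpha,\theta'}_m)_{m\ge1}$. In particular every window of $v^{\alpha,0}$ occurs in $\lambda c_\alpha$.
\end{lemma}

\begin{proof}
The window of length $\ell$ that starts at $m$ is the value at $x=m\alpha+\theta$ of the map $x\mapsto(\lambda\chi_{[1-\alpha,1)}(x+j\alpha\bmod 1))_{0\le j<\ell}$. The arc $[1-\alpha,1)$ and its complement are closed on the left and open on the right, so this map is constant on some $[x,x+h)$ with $h>0$. The points $m'\alpha+\theta'$, $m'\ge1$, are dense in the circle, so one of them lies in $[x,x+h)$.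
\end{proof}

\begin{lemma}\label{lem:blocks}
Let $n\ge1$ and $N=a_{n+1}$. Then $c_\alpha$ is a concatenation of blocks $s_n$ and $s_{n-1}$ that begins with $s_n^Ns_{n-1}$, and between two consecutive blocks $s_{n-1}$ there are $N$ or $N+1$ blocks $s_n$.
\end{lemma}

\begin{proof}
Call a concatenation of blocks $s_{n+1}$ and $s_n$ \emph{admissible} if it begins with $s_{n+1}$ and has no two consecutive blocks $s_n$. A concatenation of admissible concatenations is admissible, because each of them begins with $s_{n+1}$. The words $s_{n+1}$ and $s_{n+2}=s_{n+1}^{a_{n+2}}s_n$ are admissible, so the recursion $s_k=s_{k-1}^{a_k}s_{k-2}$ writes every $s_k$, $k\ge n+3$, as an admissible concatenation that begins with the one for $s_{k-1}$. The $s_k$ are prefixes of $c_\alpha$ of unbounded length, so $c_\alpha$ is an infinite admissible concatenation. Now replace each $s_{n+1}$ by $s_n^Ns_{n-1}$. The pattern $s_{n+1}s_{n+1}$ puts $N$ blocks $s_n$ between two consecutive blocks $s_{n-1}$, and the pattern $s_{n+1}s_ns_{n+1}$ puts $N+1$.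
\end{proof}

\subsection{Transfer matrices and the trace invariant}
For $E\in\mathbb R$ let $T(v)=\begin{pmatrix}E-v&-1\\1&0\end{pmatrix}$, a matrix of determinant $1$. A sequence $\psi$ solves $\psi_{m+1}+\psi_{m-1}+v_m\psi_m=E\psi_m$ for all $m$ if and only if the vectors $\Psi_m=(\psi_{m+1},\psi_m)^T$ satisfy $\Psi_m=T(v_m)\Psi_{m-1}$. For a word $w=w_1\cdots w_\ell$ over $\{0,1\}$ put $M(w)=T(\lambda w_\ell)\cdots T(\lambda w_1)$; then $M(ww')=M(w')M(w)$. By induction on $\ell$, the upper left entry of $M(w)$ is a monic polynomial in $E$ of degree $\ell$ and the other entries have smaller degree, so $\operatorname{tr}M(w)$ has degree $\ell$. Let $M_k=M(s_k)$ for $k\ge0$. The auxiliary matrix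
\[
M_{-1}=T(\lambda)T(0)^{-1}=\begin{pmatrix}1&-\lambda\\0&1\end{pmatrix}
\]
is chosen so that $M_1=T(\lambda)T(0)^{a_1-1}=M_{-1}M_0^{a_1}$. Then $M_{k+1}=M_{k-1}M_k^{a_{k+1}}$ for all $k\ge0$.

The one algebraic fact that distinguishes these words from arbitrary ones is a conserved quantity. Write $[A,B]=ABA^{-1}B^{-1}$.

\begin{lemma}\label{lem:fricke}
Let $k\ge0$, $A=M_k$, $B=M_{k-1}$, and $x=\operatorname{tr}B$, $y=\operatorname{tr}A$, $z=\operatorname{tr}BA$. Then for all $E$
\begin{equation}\label{eq:inv}
\operatorname{tr}[A,B]=2+\lambda^2,\qquad x^2+y^2+z^2-xyz=4+\lambda^2 .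
\end{equation}
\end{lemma}

\begin{proof}
For $2\times2$ matrices of determinant $1$ we have $P+P^{-1}=(\operatorname{tr}P)I$. Hence $\operatorname{tr}P^{-1}=\operatorname{tr}P$, $P^2=(\operatorname{tr}P)P-I$ and $\operatorname{tr}(P_1P_2)=\operatorname{tr}P_1\operatorname{tr}P_2-\operatorname{tr}(P_1P_2^{-1})$. With $P_1=AB$ and $P_2=(BA)^{-1}$ this gives Fricke's identity
\[
\operatorname{tr}[A,B]=z^2-\operatorname{tr}(A^2B^2)=z^2-\operatorname{tr}\big((yA-I)(xB-I)\big)=x^2+y^2+z^2-xyz-2 .
\]
So the two assertions in \eqref{eq:inv} are equivalent. The powers of $M_k$ cancel in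
\[
[M_{k+1},M_k]=[M_{k-1}M_k^{a_{k+1}},M_k]=[M_{k-1},M_k]=[M_k,M_{k-1}]^{-1},
\]
so $\operatorname{tr}[M_k,M_{k-1}]$ does not depend on $k$. For $k=0$ we have $x=2$, $y=E$, $z=\operatorname{tr}T(\lambda)=E-\lambda$, and $4+E^2+(E-\lambda)^2-2E(E-\lambda)=4+\lambda^2$.
\end{proof}

\subsection{Bands and the skeleton of level $n$}
We recall Floquet theory for a periodic potential; see \cite[Ch.~7]{Tes}. Let $w$ be a word of length $q$ and $t(E)=\operatorname{tr}M(w)$. \emph{The spectrum of $\Delta+v$, where $v$ is the two-sided periodic repetition of $\lambda w$, equals $\{E\in\mathbb R:|t(E)|\le2\}$. This set is a union of $q$ nondegenerate compact intervals with disjoint interiors, the bands, and $t$ maps each band monotonically onto $[-2,2]$.} Neighboring bands are allowed to share an endpoint.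

For $n\ge1$ put $t_n(E)=\operatorname{tr}M_n(E)$ and
\[
\sigma_n=\{E\in\mathbb R:|t_n(E)|\le2\},\qquad F_n=\{E\in\mathbb R:t_n(E)^2=4+\lambda^2\}.
\]
Thus $\sigma_n$ is the spectrum of the operator with period word $\lambda s_n$; it has $q_n$ bands and lies in $[-2,2+\lambda]$. The set $F_n$ has at most $2q_n$ points, being the real zero set of a polynomial of degree $2q_n$; it will contain the eigenvalues created by a defect. We call $\sigma_n\cup F_n$ the \emph{skeleton of level $n$}. It depends only on $\lambda$ and the prefix $(a_1,\dots,a_n)$.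

\section{Two bands against one}\label{sec:example}

Let $a=(1,1,N,\dots)$ with $N$ large and the later entries arbitrary, so that $Sa=(1,N,\dots)$. Primes refer to $Sa$. The standard words are $s_1=1$, $s_2=10$ for $a$ and $s'_0=0$, $s'_1=1$ for $Sa$. By Lemma~\ref{lem:blocks} the characteristic words have the form
\[
a:\quad (10)^N1\,(10)^{N_1}1\,(10)^{N_2}1\cdots,\qquad\qquad Sa:\quad 1^N0\,1^{N_1}0\,1^{N_2}0\cdots,
\]
with $N_i\in\{N,N+1\}$. A wave packet of width less than $N$ sees either a periodic potential or a periodic potential with one defect. So we expect each spectrum to be close to the spectrum of an operator with a single defect.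

For $Sa$ the background is the constant $\lambda$, with $t'_1(E)=E-\lambda$ and the single band $\sigma'_1=[\lambda-2,\lambda+2]$. The defect is a site, say $0$, with potential $0$. An eigenfunction with $E\notin\sigma'_1$ decays in both directions, so it is a multiple of $\psi_m=\zeta^{|m|}$ with $|\zeta|<1$ and $\zeta+\zeta^{-1}=E-\lambda$. The equation at site $0$ reads $2\zeta=E$. Subtracting, $\zeta^2-\lambda\zeta-1=0$, hence $\zeta=\frac12(\lambda-\kappa)$ with $\kappa=\sqrt{4+\lambda^2}$, and $E=\lambda-\kappa$. This is one of the two points of $F'_1=\{\lambda\pm\kappa\}$.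

For $a$ the background has period word $10$, and $t_2(E)=\operatorname{tr}T(0)T(\lambda)=E(E-\lambda)-2$. The condition $|t_2|\le2$ means $0\le E(E-\lambda)\le4$, which gives two bands separated by the gap $(0,\lambda)$. The equations $t_2=\pm\kappa$ have discriminants $\lambda^2+8\pm4\kappa=(\kappa\pm2)^2$, so $F_2$ consists of the four points $\frac12(\lambda\pm\kappa)\pm1$.

Take $\lambda=3$, so $\kappa=\sqrt{13}$. Then (Figure~\ref{fig:skel})
\[
\sigma_2=[-1,0]\cup[3,4],\quad F_2=\Big\{\tfrac{1\pm\sqrt{13}}2,\tfrac{5\pm\sqrt{13}}2\Big\},\qquad \sigma'_1=[1,5],\quad F'_1=\{3\pm\sqrt{13}\},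
\]
and $\operatorname{dist}(\sigma_2,F_2)=\frac12(\sqrt{13}-3)>0.3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm,y=1.25cm]
\draw[gray] (-2,1)--(7,1);
\draw[gray] (-2,0)--(7,0);
\draw[line width=3pt] (-1,1)--(0,1) (3,1)--(4,1) (1,0)--(5,0);
\draw[fill=white] (-1.303,1) circle (2pt) (0.697,1) circle (2pt) (2.303,1) circle (2pt) (4.303,1) circle (2pt);
\draw[fill=white] (-0.606,0) circle (2pt) (6.606,0) circle (2pt);
\node[below] at (-1,0.95) {\small $-1$};
\node[below] at (0,0.95) {\small $0$};
\node[below] at (3,0.95) {\small $3$};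
\node[below] at (4,0.95) {\small $4$};
\node[below] at (1,-0.05) {\small $1$};
\node[below] at (5,-0.05) {\small $5$};
\node[left] at (-2,1) {\small $a$};
\node[left] at (-2,0) {\small $Sa$};
\end{tikzpicture}
\caption{The skeletons for $\lambda=3$ of $a=(1,1,N,\dots)$ at level $2$ (two bands, four points) and of $Sa=(1,N,\dots)$ at level $1$ (one band, two points). Each spectrum lies within $28/N$ of its skeleton and comes within $28/N$ of every point of the bands.}\label{fig:skel}
\end{figure}

Proposition~\ref{prop:approx} below makes the expectation precise: with $\rho=28/N$, each spectrum lies in the closed $\rho$-neighborhood of its skeleton, and each point of a band lies within $\rho$ of the spectrum. Let $f:\Sigma_{a,3}\to\Sigma_{Sa,3}$ be a bijection such that $f$ and $f^{-1}$ are $C$-Lipschitz, $C\ge1$, and suppose that $(3C+2)\rho<0.3$. Let $X_1,X_2$ be the parts of $\Sigma_{a,3}$ within $\rho$ of the two bands and $R$ the rest; let $X'$ be the part of $\Sigma_{Sa,3}$ within $\rho$ of $[1,5]$ and $R'$ the rest. Walking along a band in steps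 of length at most $\rho$ and replacing each point by a spectral point within $\rho$, we can join any two points of $X'$ inside $X'$ by steps of length at most $3\rho$; the same holds for $X_1$ and $X_2$. In $f^{-1}(X')$ the steps have length at most $3C\rho<0.3-2\rho$, which is less than the mutual distances of $X_1,X_2,R$. So $f^{-1}(X')$ misses some $X_i$, and $f(X_i)\subset R'$. Steps of length at most $3C\rho$ cannot pass from a neighborhood of $3-\sqrt{13}$ to one of $3+\sqrt{13}$, so $f(X_i)$ lies in an interval of length $2\rho$, and $\operatorname{diam}X_i\le2C\rho<0.3$. But $\operatorname{diam}X_i\ge1-2\rho>0.8$. This contradiction shows that $(3C+2)\rho\ge0.3$, that is,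
\[
C\ \ge\ \frac{N}{280}-\frac23 .
\]

One large entry thus gives a lower bound for the bi-Lipschitz constant and nothing more. To exclude every constant for a fixed sequence $a$, the argument must be repeated at infinitely many levels $n$, with lower bounds that tend to infinity. As $n$ grows, the bands and gaps become small, so we need quantitative control of two scales: the resolution at which the spectrum resembles the skeleton, and the size of the features of the skeleton.

\section{The spectrum is close to the skeleton}\label{sec:approx}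

For a bounded self-adjoint operator $H$ and $E\in\mathbb R$ the spectral theorem gives
\begin{equation}\label{eq:weyl}
\operatorname{dist}(E,\sigma(H))=\inf_{\psi\ne0}\frac{\|(H-E)\psi\|}{\|\psi\|}.
\end{equation}
To compare two operators whose potentials agree only on windows, we need trial vectors with short support. Cutting an approximate eigenvector off at one place may lose all of its mass; averaging over all translates of a cutoff of slope $1/L$ shows that some translate costs only $O(1/L)$.

\begin{lemma}\label{lem:cut}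
Let $H=\Delta+v$ and $H'=\Delta+v'$ with $v,v'$ bounded and real, and let $L\ge1$ be an integer. If every window of length $2L-1$ of $v$ occurs in $v'$, then $\operatorname{dist}(E,\sigma(H'))\le7/L$ for every $E\in\sigma(H)$.
\end{lemma}

\begin{proof}
By \eqref{eq:weyl} there is $\psi$ with $\|\psi\|=1$ and $\|(H-E)\psi\|\le1/L$. For $j\in\mathbb Z$ let $\varphi_j(m)=\max(0,1-|m-j|/L)$. For every $m$,
\[
\sum_j\varphi_j(m)^2=1+2\sum_{k=1}^{L-1}\frac{k^2}{L^2}=\frac{2L^2+1}{3L}=:\omega\ \ge\ \frac{2L}3 ,
\]
so $\sum_j\|\varphi_j\chi\|^2=\omega\|\chi\|^2$ for every $\chi\in\ell^2(\mathbb Z)$. We have $(H-E)(\varphi_j\psi)=\varphi_j(H-E)\psi+g_j$ with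
\[
g_j(m)=\big(\varphi_j(m+1)-\varphi_j(m)\big)\psi_{m+1}+\big(\varphi_j(m-1)-\varphi_j(m)\big)\psi_{m-1}.
\]
For fixed $m$, $g_j(m)$ vanishes unless $|m-j|\le L$, which leaves $2L+1$ values of $j$, and $|g_j(m)|^2\le\frac2{L^2}(|\psi_{m+1}|^2+|\psi_{m-1}|^2)$. Hence $\sum_j\|g_j\|^2\le4(2L+1)/L^2\le 12/L\le18\,\omega/L^2$, and
\[
\sum_j\|(H-E)(\varphi_j\psi)\|^2\le\frac{2\omega}{L^2}+\frac{36\,\omega}{L^2}\le\frac{49}{L^2}\sum_j\|\varphi_j\psi\|^2 .
\]
So there is $j$ with $\varphi_j\psi\ne0$ and $\|(H-E)(\varphi_j\psi)\|\le\frac7L\|\varphi_j\psi\|$. The vector $\varphi_j\psi$ is supported on the $2L-1$ sites $|m-j|\le L-1$. Choose $k$ with $v'_{m+k}=v_m$ on these sites, and let $\psi'$ be the translate of $\varphi_j\psi$ by $k$. The potential enters only on the support, so $(H'-E)\psi'$ is the translate of $(H-E)(\varphi_j\psi)$. Now \eqref{eq:weyl} for $H'$ gives the claim.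
\end{proof}

\begin{corollary}\label{cor:phase}
The spectrum of $H_{\alpha,\lambda,\theta}$ does not depend on $\theta$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:windows} the hypothesis of Lemma~\ref{lem:cut} holds for $v^{\alpha,\theta}$, $v^{\alpha,\theta'}$ and every $L$. Spectra are closed, so each spectrum is contained in the other.
\end{proof}

Fix $n\ge1$ and write $q=q_n$, $r=q_{n-1}$, $A=M_n$, $B=M_{n-1}$, $t=t_n$. By Lemma~\ref{lem:blocks}, a window shorter than $a_{n+1}q$ contains at most one defect, so the model operator is the one with potential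
\[
D=\lambda\cdot(\cdots s_ns_n\,s_{n-1}\,s_ns_n\cdots),
\]
where $s_{n-1}$ occupies the sites $1,\dots,r$. Outside $\sigma_n$ its spectrum consists of the energies at which the solution that decays to the left is carried by $B$ into the solution that decays to the right. The invariant \eqref{eq:inv} turns this condition on two matrices into an equation for $t$ alone.

\begin{lemma}\label{lem:defect}
$\sigma(\Delta+D)\subset\sigma_n\cup F_n$.
\end{lemma}

\begin{proof}
Let $E\in\mathbb R\setminus\sigma_n$. Since $|t(E)|>2$ and $\det A=1$, the matrix $A$ has real eigenvalues $\mu,\mu^{-1}$ with $|\mu|>1$; let $e_u,e_s$ be corresponding real eigenvectors.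

\emph{Case 1: $Be_u\in\mathbb Re_s$.} In the basis $(e_u,e_s)$, $A$ is diagonal with entries $\mu,\mu^{-1}$, and the first diagonal entry of $B$ is $0$. If $\beta$ is the second, then $x=\operatorname{tr}B=\beta$, $y=\mu+\mu^{-1}$ and $z=\operatorname{tr}BA=\beta/\mu$. So $x=\mu z$ and $x^2+z^2-xyz=z^2\big(\mu^2+1-\mu(\mu+\mu^{-1})\big)=0$. By \eqref{eq:inv}, $t(E)^2=y^2=4+\lambda^2$, that is, $E\in F_n$.

\emph{Case 2: $Be_u\notin\mathbb Re_s$.} We construct the resolvent. Let $\psi^-$ and $\psi^+$ be the solutions of the difference equation with potential $D$ determined by $\Psi^-_0=e_u$ and $\Psi^+_r=e_s$. For $k\ge0$,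
\[
\Psi^-_{-kq}=\mu^{-k}e_u,\quad \Psi^-_{r+kq}=A^kBe_u,\qquad \Psi^+_{r+kq}=\mu^{-k}e_s,\quad\Psi^+_{-kq}=A^{-k}B^{-1}e_s .
\]
Since $\|A^{\pm k}\|\le C_0|\mu|^k$, and every other site is reached from one of these by at most $q$ one-step matrices, there is $C_1$ such that $|\psi^-_m|\le C_1\xi^m$ and $|\psi^+_m|\le C_1\xi^{-m}$ for all $m\in\mathbb Z$, where $\xi=|\mu|^{1/q}>1$. The Wronskian $W=\det(\Psi^+_m,\Psi^-_m)=\psi^+_{m+1}\psi^-_m-\psi^+_m\psi^-_{m+1}$ does not depend on $m$, because $\det T=1$, and at $m=r$ it equals $\det(e_s,Be_u)\ne0$. Put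
\[
G(m,m')=\psi^-_{\min(m,m')}\,\psi^+_{\max(m,m')}/W,\qquad |G(m,m')|\le\frac{C_1^2}{|W|}\,\xi^{-|m-m'|}.
\]
The rows and columns of $|G|$ have uniformly bounded sums, so by Schur's test $G$ defines a bounded operator on $\ell^2(\mathbb Z)$. For $m\ne m'$ the function $G(\cdot,m')$ coincides on $m-1,m,m+1$ with a multiple of a single solution, so $(\Delta+D-E)G(\cdot,m')$ vanishes at $m$. At $m=m'$, using the equation for $\psi^-$, its value times $W$ is
\[
\psi^-_{m-1}\psi^+_m+\psi^-_m\psi^+_{m+1}-(\psi^-_{m+1}+\psi^-_{m-1})\psi^+_m=W .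
\]
Hence $(\Delta+D-E)G=I$. The self-adjoint operator $\Delta+D-E$ is surjective, so its kernel, the orthogonal complement of its range, is trivial, and $E\notin\sigma(\Delta+D)$.
\end{proof}

\begin{proposition}\label{prop:approx}
Let $n\ge1$, $q=q_n$, $N=a_{n+1}\ge2$ and $\rho=\frac{28}{Nq}$. Every point of $\Sigma_{a,\lambda}$ is within $\rho$ of $\sigma_n\cup F_n$, and every point of $\sigma_n$ is within $\rho$ of $\Sigma_{a,\lambda}$.
\end{proposition}

\begin{proof}
Let $L=\lfloor((N-1)q+1)/2\rfloor$. Then $2L-1\le(N-1)q$ and $L\ge(N-1)q/2\ge Nq/4$, where $N\ge2$ is used; so $L\ge1$ and $7/L\le\rho$. We take $\theta=0$.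

A window of $v^{\alpha,0}$ of length $2L-1$ occurs in $\lambda c_\alpha$ by Lemma~\ref{lem:windows}. In the decomposition of Lemma~\ref{lem:blocks} it meets at most one block $s_{n-1}$, since a window that meets two has length at least $Nq+2$. It is therefore contained in $\lambda s_n^ks_{n-1}s_n^{k'}$ or $\lambda s_n^k$ for some $k,k'\ge0$, and so occurs in $D$. Lemmas~\ref{lem:cut} and \ref{lem:defect} give the first claim.

A window of length $2L-1\le(N-1)q$ of the periodic repetition of $\lambda s_n$ may be taken to start in the first period, so it occurs in $\lambda s_n^N$, which is a prefix of $\lambda c_\alpha$. Lemma~\ref{lem:cut}, applied to the periodic operator and $H_{\alpha,\lambda,0}$, gives the second claim.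
\end{proof}

\section{Sizes of bands and gaps}\label{sec:geom}

To count bands at a finite resolution we need them to be long, separated from each other, and separated from $F_n$. Upper bounds for the derivatives of $t_n$ give the first and the third property. The second is the delicate one, because Floquet theory allows bands to touch. At a band edge $A=\pm I+Z$ with $Z$ nilpotent. The proof shows that $|t_n'|$ at the edge is comparable to $\|Z\|$, and that $Z$ cannot be small, because $A$ and $B$ fail to commute by the definite amount $\lambda^2$.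

\begin{lemma}\label{lem:geom}
Let $n\ge1$, $q=q_n$ and $\eta_0(q)=\frac12\min(1,\lambda^2)\Lambda^{-7q}$. The $q$ bands of $\sigma_n$ are pairwise disjoint. Their lengths, the distances between distinct bands, and $\operatorname{dist}(\sigma_n,F_n)$ are at least $\eta_0(q)$.
\end{lemma}

\begin{proof}
Let $A,B,t$ be as in Section~\ref{sec:approx}, and $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. Every real $2\times 2$ matrix $\Phi$ satisfies $\Phi J\Phi^T=(\det\Phi)J$ and $|\operatorname{tr}\Phi|\le2\|\Phi\|$. If $\det\Phi=1$, then $\Phi^{-1}J=J\Phi^T$, and so $\|\Phi^{-1}\|=\|\Phi\|$ because $J$ is orthogonal.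

\emph{Step 1: upper bounds.} Let $E\in\Omega=[-3,3+\lambda]$. Since $T(v)=(E-v)e_1e_1^T+J$, we have $\|T(v)\|\le(3+\lambda)+1=\Lambda$ for $v\in\{0,\lambda\}$. As $n\ge1$, both $A$ and $B$ are products of at most $q$ such matrices, so $\|A^{\pm1}\|,\|B^{\pm1}\|\le\Lambda^q$. Write $A=T_q\cdots T_1$. Each factor has $T_m'=e_1e_1^T$, of norm $1$, and $T_m''=0$. The product rule, $2q\le2^q$ and $\Lambda>4$ give on $\Omega$
\[
|t'|\le2q\Lambda^{q-1}\le\Lambda^{2q},\qquad |t''|\le2q^2\Lambda^{q-2}\le4^q\Lambda^{q-2}\le\Lambda^{2q}.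
\]

\emph{Step 2: band lengths and distance to $F_n$.} A band lies in $\Omega$ and $t$ varies by $4$ on it, so its length is at least $4\Lambda^{-2q}$. A point of $F_n$ outside $\Omega$ has distance at least $1$ from $\sigma_n\subset[-2,2+\lambda]$. Between a point of $F_n\cap\Omega$ and a point of $\sigma_n$ the function $t$ varies by at least $\sqrt{4+\lambda^2}-2=\lambda^2/(\sqrt{4+\lambda^2}+2)\ge\lambda^2/\Lambda$, so their distance is at least $\lambda^2\Lambda^{-2q-1}$. For $q=1$ the lemma is proved. Let $q\ge2$.

\emph{Step 3: $A\ne\pm I$ at a band edge, quantitatively.} Let $E_1$ be an endpoint of a band, so $t(E_1)=2\tau$ with $\tau=\pm1$, and write $A(E_1)=\tau I+Z$. Then $\operatorname{tr}Z=0$, and $1=\det A=1+\det Z$ gives $\det Z=0$. From $[A,B]-I=(AB-BA)A^{-1}B^{-1}=(ZB-BZ)A^{-1}B^{-1}$ and \eqref{eq:inv},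
\[
\lambda^2=\operatorname{tr}([A,B]-I)\le2\cdot2\|Z\|\,\|B\|\cdot\|A^{-1}\|\,\|B^{-1}\|\le4\|Z\|\Lambda^{3q},
\]
so $\|Z\|\ge\frac14\lambda^2\Lambda^{-3q}>0$.

\emph{Step 4: the derivative at a band edge.} Let $\Phi_m=T_m\cdots T_1$. Then $T_q\cdots T_{m+1}=A\Phi_m^{-1}$ and $T_{m-1}\cdots T_1=T_m^{-1}\Phi_m$, and the first row of $T_m^{-1}$ is $e_2^T$. Therefore
\[
A'=\sum_{m=1}^qA\Phi_m^{-1}\,e_1e_1^T\,T_m^{-1}\Phi_m=A\sum_{m=1}^q\Phi_m^{-1}e_1\,e_2^T\Phi_m .
\]
Put $g_m=\Phi_m^Te_2$. Since $e_1=-Je_2$, we get $\Phi_m^{-1}e_1=-J\Phi_m^Te_2=-Jg_m$, and so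
\[
A'=-AJ\Gamma,\qquad\Gamma=\sum_{m=1}^qg_mg_m^T .
\]
The trace of $J\Gamma$ vanishes, as $J$ is antisymmetric and $\Gamma$ symmetric; hence $t'(E_1)=-\operatorname{tr}(ZJ\Gamma)$. If $Z$ has rows $(z_1,z_2)$ and $(z_3,-z_1)$, then $ZJ$ has rows $(z_2,-z_1)$ and $(-z_1,-z_3)$, so it is symmetric. It has rank one and norm $\|Z\|$, so $ZJ=\pm\|Z\|\,hh^T$ for a unit vector $h$. Let $\psi$ be the solution with $\Psi_0=h$; then $g_m^Th=e_2^T\Phi_mh=\psi_m$. Thus
\[
|t'(E_1)|=\|Z\|\,h^T\Gamma h=\|Z\|\sum_{m=1}^q\psi_m^2\ \ge\ \|Z\|(\psi_1^2+\psi_2^2)=\|Z\|\,\|T_1h\|^2\ge\|Z\|\Lambda^{-2},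
\]
where $q\ge2$ and $\|T_1^{-1}\|\le\Lambda$ are used. With Step 3, $|t'(E_1)|\ge\frac14\lambda^2\Lambda^{-3q-2}$.

\emph{Step 5: gaps.} If two bands shared an endpoint $E_1$, then $|t|\le2$ near $E_1$ and $|t(E_1)|=2$, so $t'(E_1)=0$, contrary to Step 4. So the bands are disjoint. Let $(E_1,E_2)$ be the gap between two neighboring bands. There $|t|>2$, so $t$ has constant sign and $t(E_1)=t(E_2)$. Taylor's formula gives $0=t'(E_1)(E_2-E_1)+\frac12t''(E^*)(E_2-E_1)^2$ with $E^*\in\Omega$, hence
\[
E_2-E_1\ge\frac{2|t'(E_1)|}{\Lambda^{2q}}\ge\frac{\lambda^2}2\Lambda^{-5q-2}\ge\frac{\lambda^2}2\Lambda^{-7q}.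
\]
Distinct bands are separated by at least one gap, and all the lower bounds found are at least $\eta_0(q)$.
\end{proof}

The hypothesis $\lambda>0$ enters the whole argument through this lemma, in Steps 2 and 3. For $\lambda=0$ every operator is $\Delta$, the bands of each level fill $[-2,2]$ without gaps, and all the spectra coincide.

\section{A counting invariant of bi-H\"older maps}\label{sec:count}

We first reduce all the regularity classes in the theorems to one.

\begin{lemma}\label{lem:reg}
\begin{enumerate}
\item[(a)] If $f:U\to V$ is a $C^1$-diffeomorphism of open subsets of $\mathbb R$ and $X\subset U$ is compact, then $f:X\to f(X)$ is bi-Lipschitz.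
\item[(b)] If $f$ is a bi-H\"older bijection between bounded subsets of $\mathbb R$, there are $C\ge1$ and $\gamma\in(0,1]$ such that both $f$ and $f^{-1}$ are $(C,\gamma)$-H\"older.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $h>0$ such that the closed $h$-neighborhood of $X$, a compact set, lies in $U$, and let $|f'|\le C_0$ on it. Let $x,y\in X$. If $|x-y|\le h$, the segment between them lies in this neighborhood and $|f(x)-f(y)|\le C_0|x-y|$. Otherwise $|f(x)-f(y)|\le h^{-1}\operatorname{diam}f(X)\,|x-y|$. The same applies to $f^{-1}$ and the compact set $f(X)\subset V$.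

(b) On a set of diameter at most $d$ we have $|x-y|^{\gamma_1}\le d^{\gamma_1-\gamma}|x-y|^\gamma$ for $0<\gamma\le\gamma_1$. Take for $\gamma$ the minimum of $1$ and the two exponents.
\end{proof}

We know nothing about the spectrum below the resolution $\rho$, so connectedness must be replaced by connectedness at a scale. A set is \emph{$\varepsilon$-chain connected} if any two of its points are joined by a finite sequence of points of the set with consecutive distances at most $\varepsilon$. A $(C,\gamma)$-H\"older image of an $\varepsilon$-chain connected set is $C\varepsilon^\gamma$-chain connected. In Section~\ref{sec:example} we used that the two points of $F'_1$ are far apart. In general we have no lower bound for the mutual distances of the points of $F_n$, so we collect everything near $F_n$ into one remainder and use only that it is covered by few short intervals.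

\begin{definition}
Let $q\in\mathbb N$ and $\eta,\varepsilon>0$. A set $X\subset\mathbb R$ has \emph{type $(q;\eta,\varepsilon)$} if it is a disjoint union of \emph{parts} $X=X_1\sqcup\dots\sqcup X_q\sqcup R$, where $R$ may be empty, such that
\begin{enumerate}
\item[(T1)] points in different parts have distance at least $\eta$;
\item[(T2)] each $X_i$ is $\varepsilon$-chain connected and $\operatorname{diam}X_i\ge\eta$;
\item[(T3)] $R$ is covered by at most $2q$ intervals of length at most $\varepsilon$.
\end{enumerate}
\end{definition}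

The type persists if $\eta$ is decreased or $\varepsilon$ is increased.

\begin{lemma}\label{lem:type}
Let $n\ge1$, $q=q_n(a)$, $N=a_{n+1}$ and $\varepsilon=84/N$. If $\varepsilon\le\frac12\eta_0(q)$, then $\Sigma_{a,\lambda}$ has type $(q;\frac12\eta_0(q),\varepsilon)$.
\end{lemma}

\begin{proof}
Write $\eta_0=\eta_0(q)<1$ and $\Sigma=\Sigma_{a,\lambda}$. The hypothesis forces $N\ge2$, so Proposition~\ref{prop:approx} applies, with $\rho\le\varepsilon/3$. Let $\beta_1,\dots,\beta_q$ be the bands, $X_i=\{x\in\Sigma:\operatorname{dist}(x,\beta_i)\le\varepsilon/3\}$, and $R$ the rest of $\Sigma$. Every point of $R$ is within $\varepsilon/3$ of one of the at most $2q$ points of $F_n$, which gives (T3). By Lemma~\ref{lem:geom}, points of $X_i$ and $X_k$, $i\ne k$, or of $X_i$ and $R$, have distance at least $\eta_0-\frac23\varepsilon\ge\frac23\eta_0$, which gives disjointness and (T1). Each endpoint of $\beta_i$ is within $\varepsilon/3$ of a point of $\Sigma$, which belongs to $X_i$; so $\operatorname{diam}X_i\ge\eta_0-\frac23\varepsilon$ as well. Finally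 let $x,y\in X_i$, with nearest points $x^*,y^*\in\beta_i$. Join $x^*$ to $y^*$ in the interval $\beta_i$ by points $z_0=x^*,\dots,z_k=y^*$ with steps at most $\varepsilon/3$, and choose $\tilde z_j\in\Sigma$ with $|\tilde z_j-z_j|\le\varepsilon/3$; then $\tilde z_j\in X_i$. The chain $x,\tilde z_0,\dots,\tilde z_k,y$ has steps at most $\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:count}
Let $X$ have type $(q;\eta,\varepsilon)$ and $X'$ type $(q';\eta,\varepsilon)$, with $\varepsilon\le1$, and put $Q=\max(q,q')$. Let $f:X\to X'$ be a bijection such that $f$ and $f^{-1}$ are $(C,\gamma)$-H\"older, with $C\ge1$ and $0<\gamma\le1$. If $4C^2Q\,\varepsilon^{\gamma^2}<\eta$, then $q=q'$.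
\end{lemma}

\begin{proof}
Put $\delta=C\varepsilon^\gamma$. Since $\varepsilon\le1$, we have $\varepsilon\le\delta\le C\varepsilon^{\gamma^2}<\eta$. By (T1), a $\delta$-chain connected subset of $X$ or of $X'$ lies in a single part.

Fix $i$. The set $f(X_i)$ is $\delta$-chain connected, so it lies in one part of $X'$. Suppose this part is $R'$, and let $x<y$ be points of $f(X_i)$. Any $z\in[x,y]$ lies between two consecutive points of a $\delta$-chain from $x$ to $y$, hence within $\delta/2$ of $R'$. So $[x,y]$ is covered by at most $2q'$ intervals of length at most $\varepsilon+\delta\le2\delta$, and $y-x\le4Q\delta$. Applying $f^{-1}$,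
\[
\operatorname{diam}X_i\le C(4Q\delta)^\gamma=C(4QC)^\gamma\varepsilon^{\gamma^2}\le4C^2Q\,\varepsilon^{\gamma^2}<\eta ,
\]
contrary to (T2). Hence $f(X_i)\subset X'_{j}$ for some $j=j(i)$. If $j(i)=j(k)=j$, then the $\delta$-chain connected set $f^{-1}(X'_j)$ meets both $X_i$ and $X_k$, so $i=k$. Thus $i\mapsto j(i)$ is injective and $q\le q'$. Exchanging $f$ and $f^{-1}$ gives $q'\le q$.
\end{proof}

The exponent $\gamma^2$ appears because the scale $\varepsilon$ passes through $f$ and then through $f^{-1}$. The two lemmas combine into the statement on which both theorems rest. It compares two sequences in which the same large number $N$ occurs, so that both spectra are viewed at the same resolution.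

\begin{proposition}\label{prop:match}
Let $a,b\in\mathbb N^{\mathbb N}$ and $n,n'\ge1$ with $a_{n+1}=b_{n'+1}=N$. Put $q=q_n(a)$, $q'=q_{n'}(b)$, $Q=\max(q,q')$. Let $f:\Sigma_{a,\lambda}\to\Sigma_{b,\lambda}$ be a bijection such that $f$ and $f^{-1}$ are $(C,\gamma)$-H\"older, with $C\ge1$ and $0<\gamma\le1$. If
\begin{equation}\label{eq:match}
N^{\gamma^2}>\frac{1344\,C^2}{\min(1,\lambda^2)}\,Q\,\Lambda^{7Q},
\end{equation}
then $q=q'$.
\end{proposition}

\begin{proof}
Let $\varepsilon=84/N$ and $\eta=\frac12\eta_0(Q)=\frac14\min(1,\lambda^2)\Lambda^{-7Q}$. By \eqref{eq:match}, $4C^2Q\,\varepsilon^{\gamma^2}\le336\,C^2Q\,N^{-\gamma^2}<\eta<1$. In particular $\varepsilon<1$ and $\varepsilon\le\varepsilon^{\gamma^2}<\eta$. Since $\eta_0$ is decreasing, $\eta\le\frac12\eta_0(q)$ and $\eta\le\frac12\eta_0(q')$. By Lemma~\ref{lem:type} the two spectra have types $(q;\eta,\varepsilon)$ and $(q';\eta,\varepsilon)$, and Lemma~\ref{lem:count} applies.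
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\subsection{The shift}

\begin{proof}[Proof of Theorem~\ref{thm:lip}]
Suppose that $f:\Sigma_{a,\lambda}\to\Sigma_{Sa,\lambda}$ is a bijection and $f,f^{-1}$ are $C$-Lipschitz, $C\ge1$. By \eqref{eq:lip} there are $\nu>0$ and infinitely many $n\ge2$ with $a_{n+1}\ge\Lambda^{7q_n}e^{\nu q_n}$. For such $n$, the entry of $Sa$ that follows its prefix $(a_2,\dots,a_n)$, of length $n-1\ge1$, is again $N=a_{n+1}$. Put $q=q_n(a)$ and $q'=q_{n-1}(Sa)=K(a_2,\dots,a_n)$. By \eqref{eq:K3}, $q'<q$, so $Q=q$. Since $q_n\to\infty$, we have $e^{\nu q}>1344\,C^2q/\min(1,\lambda^2)$ for all large $n$, and then \eqref{eq:match} holds with $\gamma=1$. Proposition~\ref{prop:match} gives $q=q'$, a contradiction. The last sentence of the theorem follows from Lemma~\ref{lem:reg}(a).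
\end{proof}

For a H\"older exponent $\gamma$, inequality \eqref{eq:match} requires $(\log N)/Q>7\gamma^{-2}\log\Lambda$. To treat all exponents, and to absorb the bounded ratio between $q$ and $Q$ that arises for general prefixes, we assume \eqref{eq:hol}.

\subsection{Sequences with a common tail}

\begin{lemma}\label{lem:tail}
Let $a=(u,d)$ and $b=(w,d)$ with finite, possibly empty, words $u,w$ and a common tail $d\in\mathbb N^{\mathbb N}$. Let $a$ satisfy \eqref{eq:hol}. If there is a bi-H\"older bijection $\Sigma_{a,\lambda}\to\Sigma_{b,\lambda}$, then $K(u,d_1,\dots,d_j)=K(w,d_1,\dots,d_j)$ for infinitely many $j$.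
\end{lemma}

\begin{proof}
Let $C\ge1$ and $\gamma\in(0,1]$ be as in Lemma~\ref{lem:reg}(b). For $j\ge1$ put $q=K(u,d_1,\dots,d_j)$, $q'=K(w,d_1,\dots,d_j)$, $Q=\max(q,q')$ and $N=d_{j+1}$. The prefixes $(u,d_1,\dots,d_j)$ of $a$ and $(w,d_1,\dots,d_j)$ of $b$ are nonempty and are both followed by $N$; this is where the common tail is used. By \eqref{eq:K3}, $q'\le2K(w)K(d_1,\dots,d_j)\le2K(w)q$, so $Q\le2K(w)q$. By \eqref{eq:hol}, $(\log N)/q\to\infty$ along a sequence of $j$, and hence $(\log N)/Q\to\infty$ along it. Let $c_0=\log\big(1344\,C^2/\min(1,\lambda^2)\big)>0$. Since $\log Q\le Q$ and $Q\ge1$, the logarithm of the right side of \eqref{eq:match} is at most $(c_0+1+7\log\Lambda)Q$. So \eqref{eq:match} holds for all large $j$ in the sequence, and Proposition~\ref{prop:match} gives $q=q'$ for these $j$.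
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hol}(a)]
Let $0\le m<k$. For $n>m$ we have $q_{n-m}(S^ma)=K(a_{m+1},\dots,a_n)\le q_n(a)$ by \eqref{eq:K3}, and the entry of $S^ma$ with index $n-m+1$ is $a_{n+1}$; so $S^ma$ satisfies \eqref{eq:hol}. Write $S^ma=(u,d)$ with $u=(a_{m+1},\dots,a_k)\ne\emptyset$ and $d=S^ka$. By \eqref{eq:K3}, $K(u,d_1,\dots,d_j)>K(d_1,\dots,d_j)$ for all $j\ge1$. Lemma~\ref{lem:tail} with $w=\emptyset$ shows that there is no bi-H\"older bijection $\Sigma_{S^ma,\lambda}\to\Sigma_{S^ka,\lambda}$.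
\end{proof}

\subsection{The reflection $\alpha\mapsto1-\alpha$ and the classification}
Two different prefixes can produce the same continuants: by \eqref{eq:K1}, $K(1,x_1,\dots,x_m)=K(x_1,\dots,x_m)+K(x_2,\dots,x_m)=K(x_1+1,x_2,\dots,x_m)$. This coincidence comes from a symmetry of the operators.

\begin{lemma}\label{lem:reflect}
\begin{enumerate}
\item[(a)] If $a=(x_1+1,x_2,x_3,\dots)$ and $b=(1,x_1,x_2,x_3,\dots)$ with $x_i\in\mathbb N$, then $\alpha_a+\alpha_b=1$.
\item[(b)] If $\alpha_b=1-\alpha_a$, then $\Sigma_{b,\lambda}=\lambda-\Sigma_{a,\lambda}$.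
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $y=x_1+[0;x_2,x_3,\dots]$ we have $\alpha_a=\frac1{1+y}$ and $\alpha_b=\frac1{1+1/y}=\frac y{1+y}$.

(b) Let $\alpha=\alpha_a$ and choose $\theta\in(0,1)$ outside the countable set $\mathbb Z\alpha+\mathbb Z$. Then $x=m\alpha+\theta\bmod1$ is never $0$ or $1-\alpha$, so $x\in[1-\alpha,1)$ if and only if $1-x\notin[\alpha,1)$. Moreover $1-x\equiv m(1-\alpha)+(1-\theta)\pmod 1$, and $[\alpha,1)$ is the arc that defines the potential for the frequency $1-\alpha$. Hence $v^{1-\alpha,1-\theta}=\lambda-v^{\alpha,\theta}$. The unitary involution $(Y\psi)_m=(-1)^m\psi_m$ satisfies $Y\Delta Y=-\Delta$ and commutes with potentials, so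
\[
H_{1-\alpha,\lambda,1-\theta}=\Delta+\lambda-v^{\alpha,\theta}=\lambda-YH_{\alpha,\lambda,\theta}Y .
\]
Corollary~\ref{cor:phase} completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hol}(b)]
(iii)$\Rightarrow$(ii), and the last sentence: if $\alpha_b=\alpha_a$, then $b=a$ and $f$ is the identity; if $\alpha_b=1-\alpha_a$, take $f(E)=\lambda-E$ on $U=V=\mathbb R$, by Lemma~\ref{lem:reflect}(b).

(ii)$\Rightarrow$(i) is Lemma~\ref{lem:reg}(a).

(i)$\Rightarrow$(iii): write $a=(u,d)$ and $b=(w,d)$ with $d=S^ka=S^lb$. By Lemma~\ref{lem:tail}, \eqref{eq:K1} and the first identity in \eqref{eq:K2}, for infinitely many $j$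
\[
\big(K(u)-K(w)\big)+\big(K(u^-)-K(w^-)\big)\,[0;d_1,\dots,d_j]=0 .
\]
The numbers $[0;d_1,\dots,d_j]$, $j\ge1$, are pairwise distinct, since their denominators in lowest terms increase strictly. An affine function with two zeros vanishes, so $K(u)=K(w)$ and $K(u^-)=K(w^-)$. If one of $u,w$ is empty, so is the other, because $K(u^-)=0$ exactly when $u=\emptyset$; then $a=b$. Otherwise the second identity in \eqref{eq:K2} gives
\[
[u_k;u_{k-1},\dots,u_1]=[w_l;w_{l-1},\dots,w_1].
\]

It remains to recall when two finite continued fractions with positive entries have the same value. Call $[y_0;y_1,\dots,y_i]$ \emph{reduced} if $i=0$ or $y_i\ge2$. In a reduced expansion with $i\ge1$ we have $[y_1;\dots,y_i]>1$, so $y_0$ is the integer part of the value, the fractional part is nonzero, and it determines the value of the reduced expansion $[y_1;\dots,y_i]$; for $i=0$ the value is the integer $y_0$. By induction the value determines the reduced expansion. An expansion that is not reduced ends in $y,1$ and has the same value as the reduced expansion obtained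 by replacing this ending by $y+1$; this replacement is injective. So two different expansions with the same value consist of a reduced one ending in $y+1$ and the one ending in $y,1$, with $y\ge1$.

Reading the words backwards, either $u=w$, and then $a=b$, or $\{u,w\}=\{(x_1+1,x_2,\dots,x_i),(1,x_1,x_2,\dots,x_i)\}$ for some $i\ge1$ and $x_1,\dots,x_i\in\mathbb N$. In the second case $\alpha_a+\alpha_b=1$ by Lemma~\ref{lem:reflect}(a).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BIST} Bellissard, Iochum, Scoppola and Testard, Comm.\ Math.\ Phys.\ (1989).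

\bibitem{CQ} Jie Cao and Yanhui Qu, \emph{Almost sure dimensional properties for the spectrum and the density of states of Sturmian Hamiltonians}, arXiv:2310.07305 (2023).

\bibitem{Lot} Lothaire, \emph{Algebraic Combinatorics on Words}.

\bibitem{Tes} Teschl, \emph{Jacobi Operators and Completely Integrable Nonlinear Lattices}.

\end{thebibliography}
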